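\title{Negative Euler obstructions and Chern--Mather classes of $GL(p)\times GL(q)$-orbit closures}

\begin{abstract}
The group $K=GL(p,\mathbb{C})\times GL(q,\mathbb{C})$ acts with finitely many orbits on the flag variety of $GL(p+q,\mathbb{C})$. Graham, Jeon and Larson conjectured that the torus-equivariant Chern--Mather class of every $K$-orbit closure, expanded in the Schubert basis, has coefficients that are polynomials with nonnegative integer coefficients in the positive roots. We show that this fails for every Borel subgroup containing the torus when $p,q\ge125$, and for the upper triangular Borel subgroup when $\min(p,q)\ge 88$ and $\max(p,q)\ge125$. Localization identifies one coefficient with a local Euler obstruction of the orbit closure. We compute the Euler obstruction at the vertex of a cone of matrices cut out by rank conditions, find that it can be negative, and realize the cone as a transverse slice of a $K$-orbit closure.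
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The positivity question}

Let $p+q=n$ and $G=GL(n,\mathbb{C})$. Fix a decomposition $\mathbb{C}^n=C^+\oplus C^-$ with $\dim C^+=p$ and $\dim C^-=q$, and let $K=GL(C^+)\times GL(C^-)\subset G$; this is the fixed-point subgroup of conjugation by $1_{C^+}\oplus(-1_{C^-})$. Let $T$ be a maximal torus of $K$, hence of $G$, let $B\supset T$ be a Borel subgroup of $G$ with unipotent radical $U$, and let $X=G/B$ be the variety of complete flags $F_\bullet=(F_1\subset\cdots\subset F_{n-1})$ in $\mathbb{C}^n$. The group $K$ acts on $X$ with finitely many orbits.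

Let $Y\subset X$ be a closed irreducible $T$-stable subvariety of dimension $d$, for instance a $K$-orbit closure. Sending a smooth point $y$ to $T_yY$ embeds the smooth locus of $Y$ in the Grassmann bundle of $d$-planes in $TX|_Y$. The closure of the image is the \emph{Nash blow-up} $\nu:\widetilde Y\to Y$. The tautological bundle restricts to a $T$-equivariant bundle $\widetilde{\mathcal{T}}$ on $\widetilde Y$ that extends the tangent bundle of the smooth locus. The \emph{equivariant Chern--Mather class} of $Y$ is
\[
c_M^T(Y)=\nu_*\bigl(c^T(\widetilde{\mathcal{T}})\cap[\widetilde Y]\bigr),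
\]
pushed forward to the $T$-equivariant Borel--Moore homology $H^T_*(X)$. It replaces the total Chern class of the tangent bundle when $Y$ is singular, and it equals $c^T(TY)\cap[Y]$ when $Y$ is smooth.

The classes of the Schubert varieties $X_w=\overline{BwB/B}$, $w\in S_n$, form a basis of $H^T_*(X)$ over $H_T^*(\mathrm{pt})=\operatorname{Sym}(\mathfrak{t}^*)$, so
\[
c_M^T(Y)=\sum_{w\in S_n}a_w\,[X_w],\qquad a_w\in H_T^*(\mathrm{pt}).
\]
Call a class \emph{equivariantly positive} if all its coefficients in this basis are polynomials with nonnegative integer coefficients in the $T$-weights of $\operatorname{Lie}(U)$, the positive roots of $B$. Since positive roots are sums of simple roots, it is equivalent to ask for such polynomials in the simple roots $\alpha_1,\dots,\alpha_{n-1}$. Graham's equivariant positivity theorem says that the fundamental class of every $T$-invariant subvariety of $X$ is equivariantly positive. The following conjecture is stated in \cite{GJL}, where it is verified in an example.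

\medskip
\noindent\textbf{Conjecture.} \emph{For every $K$-orbit closure $Y\subset X$, the class $c_M^T(Y)$ is equivariantly positive.}

\subsection{Conventions and first cases}\label{sub:first}

We identify $H^T_*(X)$ with $H_T^*(X)$ by Poincar\'e duality. The equivariant first Chern class of a line on which $T$ acts with weight $\lambda$ is $\lambda$; this is the convention in which Graham's theorem holds as stated.

Since $B\supset T$, the flag fixed by $B$ is spanned by $T$-eigenvectors, each of which lies in $C^+$ or in $C^-$. Number the eigenvectors $u_1,\dots,u_n$ so that $B$ fixes $\langle u_n\rangle\subset\langle u_n,u_{n-1}\rangle\subset\cdots$, and let $t_i$ be the weight of $u_i$. The point $x_0=w_0B/B$, where $w_0$ is the longest element of $S_n$, is the opposite flag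
\[
x_0=\bigl(\langle u_1\rangle\subset\langle u_1,u_2\rangle\subset\cdots\bigr).
\]
The tangent space $T_{x_0}X\cong\bigoplus_{i<j}\operatorname{Hom}(\langle u_i\rangle,\langle u_j\rangle)\cong\operatorname{Lie}(U)$ has as weights the positive roots $t_j-t_i$, $i<j$, and we number the simple roots by $\alpha_i=t_{i+1}-t_i$. The \emph{word} of $B$ is $\varepsilon_1\cdots\varepsilon_n$, where $\varepsilon_i\in\{+,-\}$ is given by $u_i\in C^{\varepsilon_i}$. It records the position of $B$ relative to $K$. If $C^+$ is spanned by the first $p$ coordinate vectors, $C^-$ by the last $q$, and $B$ is upper triangular, we speak of the \emph{standard} $K$ and $B$; the word is then $-^q+^p$.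

One coefficient is particularly accessible. Write $\iota_x$ for the inclusion of a fixed point $x$. The orbit $Bx_0$ is dense in $X$, so $x_0\notin X_w$ and $\iota_{x_0}^*[X_w]=0$ for $w\ne w_0$, while $[X_{w_0}]=[X]=1$. Hence
\begin{equation}\label{eq:restrict}
a_{w_0}=\iota_{x_0}^*c_M^T(Y).
\end{equation}

Three observations suggest that the conjecture should hold. First, the component of $c_M^T(Y)$ of top dimension is $[Y]$, which is positive by Graham's theorem. Second, if $Y$ is smooth and contains $x_0$, then \eqref{eq:restrict} and the self-intersection formula give $a_{w_0}=\prod(1+\beta)\prod\beta'$, where $\beta$ runs over the weights of $T_{x_0}Y$ and $\beta'$ over the weights of the normal space; all of these are positive roots. Third, the smallest case can be done completely.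

\begin{example}\label{ex:P1}
Let $p=q=1$. Then $K=T$, $X=\mathbb{P}^1$, and the orbit closures are $X$ and the two fixed points $x_0$ and $X_{\mathrm{id}}$, with tangent weights $\alpha=\alpha_1$ and $-\alpha$. A class is determined by its pair of restrictions to $(x_0,X_{\mathrm{id}})$. These pairs are $(1,1)$ for $[X]$, $(0,-\alpha)$ for $[X_{\mathrm{id}}]$, $(\alpha,0)$ for $[x_0]$, and $(1+\alpha,1-\alpha)$ for $c^T(TX)$. Therefore
\[
c_M^T(X_{\mathrm{id}})=[X_{\mathrm{id}}],\qquad c_M^T(x_0)=\alpha[X]+[X_{\mathrm{id}}],\qquad c_M^T(X)=(1+\alpha)[X]+2[X_{\mathrm{id}}],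
\]
and all three classes are positive. The coefficient of $\alpha$ in $a_{w_0}$ is $1$ if $x_0\in Y$ and $0$ otherwise.
\end{example}

None of these observations involves a singular point. For singular $Y$, the last sentence of Example~\ref{ex:P1} has to be refined: the indicator function of $Y$ is replaced by the local Euler obstruction $\operatorname{Eu}_Y$, an integer-valued function that equals $1$ at smooth points and has no built-in sign at singular ones. This is where the conjecture breaks down.

\subsection{Results}

For integers $r,k\ge1$ put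
\begin{equation}\label{eq:params}
m=rk,\qquad v=r+(r-1)k,\qquad f(r,k)=(rk)!\prod_{i=0}^{r-1}\frac{i!}{(k+i)!},\qquad D(r,k)=2^{rk}\binom{v}{r}-f(r,k).
\end{equation}
By the hook length formula, $f(r,k)$ is the number of standard Young tableaux of rectangular shape with $r$ rows and $k$ columns.

\begin{theorem}\label{thm:main}
Let $r\ge2$ and $k\ge r$, and let $m,v$ be as in \eqref{eq:params}. Suppose that, for one of the two signs $\varepsilon$, the word of $B$ has a prefix $\varepsilon_1\cdots\varepsilon_h$ with exactly $v$ letters $\varepsilon$, and that the rest $\varepsilon_{h+1}\cdots\varepsilon_n$ has at least $2m$ letters of each sign. Then there is a $K$-orbit closure $Y\subset X$ such that the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$, written as a polynomial in the simple roots, equals $D(r,k)$.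
\end{theorem}

For $(r,k)=(4,11)$ we have $v=37$, $2m=88$ and $D(4,11)<-1.9\cdot10^{18}$ (Section~\ref{sec:numbers}).

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] If $p,q\ge125$, the conjecture fails for every Borel subgroup $B\supset T$.
\item[(2)] If $\min(p,q)\ge88$ and $\max(p,q)\ge125$, it fails for the standard $K$ and $B$.
\item[(3)] The negative coefficients are unbounded: for fixed $r\ge3$, $D(r,k)\to-\infty$ as $k\to\infty$.
\end{enumerate}
\end{corollary}

So the standard pair with $p=88$, $q=125$, $n=213$ already gives a counterexample. We make no claim about small $p$ and $q$, where the conjecture may hold, nor that the bounds $88$ and $125$ are optimal.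

The proof has three independent parts. Section~\ref{sec:loc} shows that the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$ is the generic value of $\operatorname{Eu}_Y$ on the flags with $F_h=\langle u_1,\dots,u_h\rangle$. Sections~\ref{sec:cones} and~\ref{sec:matrix} construct a cone of matrices whose Euler obstruction at the vertex is $D(r,k)$. Section~\ref{sec:slice} finds a $K$-orbit closure that, near a generic flag of this kind, looks like the cone times a smooth factor.

\section{Constructible functions, Euler obstructions and Chern classes}\label{sec:tools}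

All varieties are complex algebraic. A function $\phi:W\to\mathbb{Z}$ is \emph{constructible} if it is a finite $\mathbb{Z}$-combination of indicator functions $1_{W'}$ of closed subvarieties. If $W$ is irreducible, $\phi$ is constant on a dense open subset, and this constant is its \emph{generic value}.

\subsection*{Euler characteristic}
For a complex variety, the Euler characteristics $\chi$ and $\chi_c$ of ordinary and compactly supported cohomology agree. Hence $\chi$ is additive over partitions into locally closed subvarieties, and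
\[
\chi(W;\phi)=\sum_{c\in\mathbb{Z}}c\,\chi\bigl(W\cap\phi^{-1}(c)\bigr)
\]
is additive in $W$ and in $\phi$. For a morphism $g:Z\to N$, the push-forward $(g_*\phi)(y)=\chi(g^{-1}(y);\phi)$ is constructible, and $\chi(W;g_*\phi)=\chi(g^{-1}(W);\phi)$ for $W\subset N$. If $\mathbb{C}^*$ acts on $W$, then $\chi(W^{\mathbb{C}^*})=\chi(W)$.

\subsection*{Euler obstruction}
For $Y$ irreducible with Nash blow-up $\nu:\widetilde Y\to Y$, the \emph{local Euler obstruction} at $y\in Y$ is the degree $\operatorname{Eu}_Y(y)=\int c(\widetilde{\mathcal{T}})\cap s(\nu^{-1}(y),\widetilde Y)$, where $s$ denotes the Segre class; we set $\operatorname{Eu}_Y=0$ outside $Y$. We use only its standard properties. The function $\operatorname{Eu}_Y$ is constructible, depends only on the analytic germ of $Y$ at the point, equals $1$ at smooth points, and is constant on the connected strata of a Whitney stratification. It is compatible with smooth pull-back: $\operatorname{Eu}_{\sigma^{-1}(Y)}=\operatorname{Eu}_Y\circ\sigma$ for a smooth morphism $\sigma$. It is also multiplicative for products of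 varieties, a property needed only in Remark~\ref{rem:hyp}.

\subsection*{The MacPherson transformation}
Let a torus $A$ act on a smooth projective variety $X$. The equivariant MacPherson transformation $c_*^A$ \cite{Mac,Ohm} is an additive map from $A$-invariant constructible functions on $X$ to $H^A_*(X)$. It commutes with equivariant proper push-forward, satisfies $c_*^A(1_Z)=c^A(TZ)\cap[Z]$ on a smooth variety $Z$, and
\begin{equation}\label{eq:mather}
c_M^A(Y)=c_*^A(\operatorname{Eu}_Y).
\end{equation}
The next lemma reduces statements about $c_*^A$ to statements about tangent bundles.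

\begin{lemma}\label{lem:resolve}
Let a torus $A$ act on a smooth projective variety $X$, and let $\phi$ be an $A$-invariant constructible function.
\begin{enumerate}
\item[(1)] $\phi$ is a $\mathbb{Z}$-combination of functions $g_*1_Z$ with $Z$ a smooth projective $A$-variety and $g:Z\to X$ equivariant.
\item[(2)] For a homomorphism of tori $A'\to A$, the map $H_A^*(X)\to H_{A'}^*(X)$ sends $c_*^A(\phi)$ to $c_*^{A'}(\phi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Use induction on the dimension of the closure $W$ of the support of $\phi$. The irreducible components $W_i$ of $W$ are $A$-stable because $A$ is connected. Let $c_i$ be the generic value of $\phi$ on $W_i$, and let $g_i:Z_i\to W_i$ be an equivariant projective resolution of singularities. Since $(g_i)_*1_{Z_i}$ has generic value $1$ on $W_i$ and vanishes off $W_i$, the invariant function $\phi-\sum_ic_i(g_i)_*1_{Z_i}$ is supported on a closed set of smaller dimension.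

(2) By (1) we may take $\phi=g_*1_Z$. Then both classes are $g_*$ of the equivariant Chern class of $TZ$, and both $g_*$ and Chern classes commute with change of group.
\end{proof}

\section{A coefficient that equals an Euler obstruction}\label{sec:loc}

By \eqref{eq:restrict} and \eqref{eq:mather}, $a_{w_0}$ is the restriction of $c_*^T(\operatorname{Eu}_Y)$ to a fixed point. To extract a single number, we restrict further to a one-parameter subgroup $S=\mathbb{C}^*$ and take the leading coefficient in the generator $s$ of $H_S^*(\mathrm{pt})=\mathbb{Z}[s]$, the first Chern class of the line of weight $1$.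

Recall the localization theorem. Let $S$ act on a smooth projective variety $Z$. The components $Z'$ of $Z^S$ are smooth, and $H_S^*(Z')=H^*(Z')[s]$. The normal bundle $N_{Z'}$ is a sum of subbundles on which $S$ acts with a single nonzero weight $j$, so its equivariant Chern roots have the form $js+y$ with $y$ an ordinary Chern root. Thus $c^S_{\mathrm{top}}(N_{Z'})$ is invertible in $H^*(Z';\mathbb{Q})[s,s^{-1}]$, and after inverting $s$ every class $\omega\in H_S^*(Z;\mathbb{Q})$ satisfies
\[
\omega=\sum_{Z'}(\iota_{Z'})_*\frac{\iota_{Z'}^*\omega}{c^S_{\mathrm{top}}(N_{Z'})}.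
\]
Moreover $\iota_{Z'}^*(\iota_{Z'})_*$ is multiplication by $c^S_{\mathrm{top}}(N_{Z'})$, and $\iota_{Z'}^*(\iota_{Z''})_*=0$ for $Z'\ne Z''$.

For $\omega=c^S(TZ)$ each normal direction contributes the factor $(1+js+y)/(js+y)=1+O(s^{-1})$. To leading order the normal directions disappear, and what remains is an Euler characteristic of fixed loci.

\begin{lemma}\label{lem:leading}
Let $S=\mathbb{C}^*$ act on a smooth projective variety $X$. Let $\Phi$ be a component of $X^S$ with normal weights $b_1,\dots,b_c$, let $x\in\Phi$, and let $\phi$ be an $S$-invariant constructible function on $X$ with generic value $\phi_\Phi$ on $\Phi$. Then the coefficient of $s^c$ in $\iota_x^*c_*^S(\phi)\in\mathbb{Z}[s]$ is $b_1\cdots b_c\,\phi_\Phi$.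
\end{lemma}

\begin{proof}
Both sides are additive in $\phi$, so by Lemma~\ref{lem:resolve}(1) we may assume $\phi=g_*1_Z$; then $c_*^S(\phi)=g_*c^S(TZ)$. Each component $Z'$ of $Z^S$ is mapped by $g$ into a single component of $X^S$. Apply localization on $Z$ to $c^S(TZ)$, whose restriction to $Z'$ is $c(TZ')\,c^S(N_{Z'})$, push forward to $X$, and restrict to $\Phi$:
\begin{equation}\label{eq:loc}
\iota_\Phi^*g_*c^S(TZ)=c^S_{\mathrm{top}}(N_\Phi)\sum_{g(Z')\subset\Phi}(g|_{Z'})_*\left(c(TZ')\,\frac{c^S(N_{Z'})}{c^S_{\mathrm{top}}(N_{Z'})}\right)\in H^*(\Phi;\mathbb{Q})[s,s^{-1}].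
\end{equation}
The quotient is the product of the factors $1+(js+y)^{-1}$, and $(js+y)^{-1}=\sum_{i\ge0}(-y)^i(js)^{-i-1}$ is a finite sum. So the quotient lies in $1+s^{-1}H^*(Z';\mathbb{Q})[s^{-1}]$.

Since $\Phi$ is connected, restriction from $\Phi$ to $x$ is the ring homomorphism that takes the $H^0(\Phi)$-component; it does not depend on $x$. The $H^0$-component of $c^S_{\mathrm{top}}(N_\Phi)$ is $b_1\cdots b_c\,s^c$. By generic smoothness there is a dense open subset of $\Phi$ over which every map $Z'\to\Phi$ is smooth, possibly with empty fibers. For $y$ in this subset, put $Z'_y=Z'\cap g^{-1}(y)$. The $H^0$-component of a push-forward is the integral over the fiber $Z'_y$. The normal bundle of $Z'_y$ in $Z'$ is trivial, so $c(TZ')$ restricts to $c(TZ'_y)$, and the $H^0$-component of $(g|_{Z'})_*c(TZ')$ is $\int_{Z'_y}c(TZ'_y)=\chi(Z'_y)$. Now \eqref{eq:loc} gives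
\[
\iota_x^*c_*^S(\phi)=b_1\cdots b_c\,s^c\Bigl(\sum_{g(Z')\subset\Phi}\chi(Z'_y)+O(s^{-1})\Bigr).
\]
A fixed point of $S$ in $g^{-1}(y)$ lies on a component $Z'$ whose image meets $\Phi$, hence lies in $\Phi$. So the sets $Z'_y$ partition $g^{-1}(y)^S$, and $\sum\chi(Z'_y)=\chi(g^{-1}(y)^S)=\chi(g^{-1}(y))=\phi(y)$. For generic $y$ this is $\phi_\Phi$.
\end{proof}

If $x_0$ is an isolated fixed point of $S\subset T$, as in Example~\ref{ex:P1}, the lemma detects $\operatorname{Eu}_Y(x_0)$. We choose instead $S$ dual to a single simple root. Then the result is the coefficient of a single monomial, and the component $\Phi$ through $x_0$ is a product of two flag varieties. The value detected is that of $\operatorname{Eu}_Y$ at a \emph{generic} point of $\Phi$, and this freedom is what Section~\ref{sec:slice} exploits.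

\begin{proposition}\label{prop:coef}
Let $1\le h<n$, $V_1=\langle u_1,\dots,u_h\rangle$, $V_2=\langle u_{h+1},\dots,u_n\rangle$, and $\Phi=\{F_\bullet\in X:F_h=V_1\}$. Let $Y$ be a $K$-orbit closure. Then $a_{w_0}\in\mathbb{Z}[\alpha_1,\dots,\alpha_{n-1}]$, and the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$ is the generic value of $\operatorname{Eu}_Y$ on $\Phi$. In particular, if $c_M^T(Y)$ is equivariantly positive, this value is $\ge0$.
\end{proposition}

\begin{proof}
The center of $G$ acts trivially on $X$, so $T$ acts through its quotient $\overline T$ by the center, whose character lattice is the root lattice. By Lemma~\ref{lem:resolve}(2), $c_*^T(\operatorname{Eu}_Y)$ is the image of $c_*^{\overline T}(\operatorname{Eu}_Y)$, so its restriction $a_{w_0}$ to $x_0$ lies in the image $\mathbb{Z}[\alpha_1,\dots,\alpha_{n-1}]$ of $H^*_{\overline T}(\mathrm{pt})$.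

Let $z\in S=\mathbb{C}^*\subset T$ act trivially on $V_1$ and by the scalar $z$ on $V_2$. A flag is fixed by $S$ if and only if $F_i=(F_i\cap V_1)\oplus(F_i\cap V_2)$ for all $i$. The numbers $\dim(F_i\cap V_1)$ are locally constant on $X^S$, and the fixed flags with prescribed numbers form a copy of the connected variety $Fl(V_1)\times Fl(V_2)$. A flag with $F_h=V_1$ is fixed, since each $F_i$ is contained in $V_1$ or contains it, and these are the fixed flags with $\dim(F_i\cap V_1)=\min(i,h)$. So $\Phi$ is the component of $X^S$ through $x_0$. It is the fiber of $X\to\operatorname{Gr}(h,\mathbb{C}^n)$ over $V_1$, so its normal space is $\operatorname{Hom}(V_1,V_2)$, of dimension $c=h(n-h)$ with all weights equal to $1$.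

Restriction from $T$ to $S$ sends $t_i$ to $0$ for $i\le h$ and to $s$ for $i>h$, hence $\alpha_h$ to $s$ and every other simple root to $0$. So the coefficient of $\alpha_h^c$ in $a_{w_0}$ is the coefficient of $s^c$ in the restriction of $a_{w_0}$ to $S$, which is $\iota_{x_0}^*c_*^S(\operatorname{Eu}_Y)$ by Lemma~\ref{lem:resolve}(2). Lemma~\ref{lem:leading} finishes the proof.
\end{proof}

\section{The Euler obstruction at the vertex of a cone}\label{sec:cones}

We now need singularities with negative Euler obstruction. Throughout this section $\mathcal{N}$ is a finite-dimensional vector space, and a \emph{cone} is a closed irreducible subvariety $\mathcal{Y}\ne\{0\}$ of $\mathcal{N}$ that is stable under scalars.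

Recall Whitney's conditions for strata $V,V'$ at a point $y\in V'\cap\overline V$. Suppose $x_i\in V$ and $y_i\in V'$ tend to $y$, the tangent spaces $T_{x_i}V$ tend to $\tau$, and the lines through $x_i$ and $y_i$ tend to a line $\lambda$. Condition (a) asks that $T_yV'\subset\tau$, condition (b) that $\lambda\subset\tau$. The formula of Brasselet, L\^e and Seade \cite{BLS} expresses the Euler obstruction at a point through its values nearby. Let $\{V_i\}$ be a Whitney stratification of a positive-dimensional $\mathcal{Y}\ni0$ with connected strata, all having $0$ in their closure, and let $\mathbb{B}_\varrho$ be the ball of radius $\varrho$ about $0$. For $\ell$ in a dense set of linear forms on $\mathcal{N}$ and $0<|t|\ll\varrho\ll1$,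
\begin{equation}\label{eq:BLS}
\operatorname{Eu}_{\mathcal{Y}}(0)=\sum_i\chi\bigl(V_i\cap\mathbb{B}_\varrho\cap\ell^{-1}(t)\bigr)\operatorname{Eu}_{\mathcal{Y}}(V_i).
\end{equation}
For a cone the ball can be removed.

\begin{lemma}\label{lem:cone}
Let $\mathcal{Y}\subset\mathcal{N}$ be a cone. For $\ell$ in a dense subset of $\mathcal{N}^*$,
\[
\operatorname{Eu}_{\mathcal{Y}}(0)=\chi\bigl(\{\ell=1\};\operatorname{Eu}_{\mathcal{Y}}\bigr).
\]
If $\mathbb{P}(\mathcal{Y})$ is smooth, this equals $\chi(\mathbb{P}(\mathcal{Y}))-\chi(\mathbb{P}(\mathcal{Y})\cap\{\ell=0\})$.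
\end{lemma}

\begin{proof}
Take an algebraic Whitney stratification of $\mathbb{P}(\mathcal{Y})$ with connected strata. The punctured cones over the strata, together with $\{0\}$, form a stratification $\{V_i\}$ of $\mathcal{Y}$ by connected $\mathbb{C}^*$-stable sets with $0$ in their closure. Away from $0$ it is locally the product of the given stratification with $\mathbb{C}^*$, hence Whitney. Along the stratum $\{0\}$, condition (a) is empty, and (b) holds because the line through $0$ and $x\in V_i$ lies in $T_xV_i$. So \eqref{eq:BLS} applies.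

Put $W_i=V_i\cap\ell^{-1}(1)$. Multiplication by $t^{-1}$ identifies $V_i\cap\mathbb{B}_\varrho\cap\ell^{-1}(t)$ with $W_i\cap\mathbb{B}_{\varrho/|t|}$. By Hardt's semialgebraic triviality theorem, the norm $W_i\to\mathbb{R}$ is a trivial fibration over some interval $(\varrho_0,\infty)$. Contracting along the trivialization shows that $W_i\cap\mathbb{B}_{\varrho'}\subset W_i$ is a homotopy equivalence for $\varrho'>\varrho_0$. As $\varrho/|t|\to\infty$ for $t\to0$, formula \eqref{eq:BLS} becomes $\operatorname{Eu}_{\mathcal{Y}}(0)=\sum_i\chi(W_i)\operatorname{Eu}_{\mathcal{Y}}(V_i)$, which is the first claim. If $\mathbb{P}(\mathcal{Y})$ is smooth, then $\operatorname{Eu}_{\mathcal{Y}}=1$ on $\mathcal{Y}\cap\{\ell=1\}\cong\mathbb{P}(\mathcal{Y})\setminus\{\ell=0\}$.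
\end{proof}

A dense subset of $\mathcal{N}^*$ meets every nonempty Zariski-open subset, so we may also require $\ell$ to be generic in the algebraic sense.

\begin{example}\label{ex:curve}
Let $\mathcal{Y}\subset\mathbb{C}^3$ be the cone over a smooth plane curve $\mathcal{V}$ of degree $d$. The genus is $(d-1)(d-2)/2$, so $\chi(\mathcal{V})=3d-d^2$, and a generic line meets $\mathcal{V}$ in $d$ points. Hence $\operatorname{Eu}_{\mathcal{Y}}(0)=2d-d^2$, which is $1,0,-3$ for $d=1,2,3$.

The same computation can be read on a resolution. Let $E=\{(y,A):A\in y\}\subset\mathcal{V}\times\mathbb{C}^3$ be the tautological line bundle and $\pi:E\to\mathbb{C}^3$ the projection. It contracts the zero section to $0$ and is an isomorphism onto the smooth variety $\mathcal{Y}\setminus\{0\}$ elsewhere. So $\pi_*1_E$ and $\operatorname{Eu}_{\mathcal{Y}}$ differ only at $0$, where $\pi_*1_E(0)=\chi(\mathcal{V})$, and the difference $d=\int_{\mathcal{V}}c_1(E^*)$ is the number of zeros of the section of $E^*$ induced by $\ell$.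
\end{example}

In the example the rank of $E$ equals the dimension of $\mathcal{V}$. The second reading extends to every such bundle, provided that $\pi_*1_E$ and $\operatorname{Eu}_{\mathcal{Y}}$ agree away from $0$.

\begin{lemma}\label{lem:collapse}
Let $\mathcal{V}$ be a smooth irreducible projective variety, and let $E\subset\mathcal{V}\times\mathcal{N}$ be a subbundle with $\operatorname{rank}E=\dim\mathcal{V}\ge1$. Let $\pi:E\to\mathcal{N}$ be the projection, which is proper, and let $\mathcal{Y}=\pi(E)$. Suppose that $\pi_*1_E=\operatorname{Eu}_{\mathcal{Y}}+\beta\,1_{\{0\}}$ for some $\beta\in\mathbb{Z}$. Then $\beta=\int_{\mathcal{V}}c_{\mathrm{top}}(E^*)$, and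
\[
\operatorname{Eu}_{\mathcal{Y}}(0)=\chi(\mathcal{V})-\int_{\mathcal{V}}c_{\mathrm{top}}(E^*).
\]
\end{lemma}

\begin{proof}
A form $\ell\in\mathcal{N}^*$ restricts to a section of $E^*$ with zero scheme $\mathcal{V}_\ell=\{y:\ell|_{E_y}=0\}$. The incidence variety $\{(y,\ell):\ell|_{E_y}=0\}$ is a vector bundle over $\mathcal{V}$ of rank $\dim\mathcal{N}-\operatorname{rank}E$, so it is smooth of dimension $\dim\mathcal{N}$, and the schemes $\mathcal{V}_\ell$ are the fibers of its projection to $\mathcal{N}^*$. By generic smoothness, $\mathcal{V}_\ell$ is finite and reduced for $\ell$ in a dense Zariski-open set, and then $\chi(\mathcal{V}_\ell)=\int_{\mathcal{V}}c_{\mathrm{top}}(E^*)$. Fix such an $\ell$ for which Lemma~\ref{lem:cone} also holds.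

Let $\Theta(\phi)=\phi(0)-\chi(\{\ell=1\};\phi)$, an additive function of $\phi$. Then $\Theta(1_{\{0\}})=1$, and $\Theta(\operatorname{Eu}_{\mathcal{Y}})=0$ by Lemma~\ref{lem:cone}, so $\beta=\Theta(\pi_*1_E)$. The fiber $\pi^{-1}(0)$ is the zero section, so $\pi_*1_E(0)=\chi(\mathcal{V})$. The fiber of $\{\ell\circ\pi=1\}\to\mathcal{V}$ over $y$ is an affine space if $y\notin\mathcal{V}_\ell$ and is empty otherwise, so $\chi(\{\ell\circ\pi=1\})=\chi(\mathcal{V})-\chi(\mathcal{V}_\ell)$. Thus $\beta=\chi(\mathcal{V}_\ell)$. The last formula is the hypothesis evaluated at $0$.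
\end{proof}

\section{A cone of matrices}\label{sec:matrix}

The conditions that we can impose on a flag in a $K$-invariant way in Section~\ref{sec:slice} are rank conditions, so we look for a cone of matrices defined by ranks for which $c_{\mathrm{top}}(E^*)$ beats $\chi(\mathcal{V})$ in Lemma~\ref{lem:collapse}. Let $H=\mathbb{C}^v$, let $R_1,\dots,R_m$ be copies of $\mathbb{C}^2$, and put $R=\bigoplus_iR_i$ and $\mathcal{N}=\operatorname{Hom}(H,R)$. For $A\in\mathcal{N}$ let $A_i:H\to R_i$ be its components. Define
\[
\mathcal{Y}=\{A\in\mathcal{N}:\ \operatorname{rank}A\le r,\ \ \operatorname{rank}A_i\le1\ \text{for all }i\}.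
\]
To resolve these conditions, remember a subspace of the kernel and a line containing the image of each block:
\[
\mathcal{V}=\operatorname{Gr}(v-r,H)\times\prod_{i=1}^m\mathbb{P}(R_i)\ni(L,\rho_1,\dots,\rho_m),\qquad E_{(L,\rho)}=\bigoplus_{i=1}^m\operatorname{Hom}(H/L,\rho_i)\subset\mathcal{N}.
\]
The requirement $\operatorname{rank}E=\dim\mathcal{V}$ reads $rm=r(v-r)+m$, that is $(r-1)m=r(v-r)$. As $r$ and $r-1$ are coprime, this forces $m=rk$ and $v-r=(r-1)k$ for an integer $k$, which explains \eqref{eq:params}. Each factor $\mathbb{P}(R_i)$ multiplies $\chi(\mathcal{V})$ by $2$. We shall see that it multiplies the integrand of the Chern number by a sum of $r$ monomials, so for $r\ge3$ and many blocks the Chern number can be expected to win.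

\begin{proposition}\label{prop:cone}
Let $r\ge2$, $k\ge r$, and let $m,v$ be as in \eqref{eq:params}. Then $\mathcal{Y}$ is irreducible and $\operatorname{Eu}_{\mathcal{Y}}(0)=D(r,k)$.
\end{proposition}

A matrix $A$ lies in $\mathcal{Y}$ if and only if it kills some $L$ of codimension $r$ and each $A_i(H)$ lies in a line $\rho_i$. So $\mathcal{Y}=\pi(E)$ for the projection $\pi:E\to\mathcal{N}$, and $\mathcal{Y}$ is irreducible. Since $\chi(\mathcal{V})=2^m\binom vr$, Proposition~\ref{prop:cone} follows from Lemma~\ref{lem:collapse} together with Lemma~\ref{lem:support}, which verifies its hypothesis, and Lemma~\ref{lem:chern}, which computes the Chern number.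

\subsection{Comparison of $\pi_*1_E$ with the Euler obstruction}

Unlike the cone over a plane curve, $\mathcal{Y}$ is defined by conditions that degenerate along many strata besides $0$, and $\pi$ has positive-dimensional fibers over them. Characteristic cycles replace a comparison on each stratum by one dimension count.

Let $N$ be a smooth variety. For $W\subset N$ closed and irreducible, let $T^*_WN\subset T^*N$ be the closure of the conormal bundle of the smooth part of $W$; it is irreducible of dimension $\dim N$ and projects onto $W$. A \emph{conic Lagrangian cycle} is a $\mathbb{Z}$-combination of the $[T^*_WN]$. The characteristic cycle $CC$ is an isomorphism from constructible functions on $N$ to conic Lagrangian cycles, with $CC(\operatorname{Eu}_W)=(-1)^{\dim W}[T^*_WN]$; see \cite[Ch.~IX]{KS} and \cite{BDK,Gin}. The characteristic cycle of a constructible complex is that of the function given by the Euler characteristics of its stalks, and it is supported in the microsupport $SS$ of the complex. If $\pi:E\to N$ is proper with $E$ smooth, then $\pi_*1_E$ is the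 function of $R\pi_*\mathbb{C}_E$, and \cite[Prop.~5.4.4]{KS} gives
\[
SS(R\pi_*\mathbb{C}_E)\subset\Lambda_\pi=\{(\pi(e),\xi)\in T^*N:\ e\in E,\ \xi\circ d\pi_e=0\}.
\]
In summary: $\pi_*1_E$ is a $\mathbb{Z}$-combination of functions $\operatorname{Eu}_W$ with $T^*_WN\subset\Lambda_\pi$.

\begin{lemma}\label{lem:support}
In the situation of Proposition~\ref{prop:cone}, $\pi_*1_E=\operatorname{Eu}_{\mathcal{Y}}+\beta\,1_{\{0\}}$ for some $\beta\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
Let $e=(L,\rho,A)\in E$. Choose bases $y_i,y_i'$ of $R_i$ with $\rho_i=\langle y_i\rangle$, and write $A_i=y_i\otimes\omega_i$ with $\omega_i$ in the $r$-dimensional space $L^\perp\subset H^*$. Identify $\mathcal{N}^*$ with $\bigoplus_i\operatorname{Hom}(R_i,H)$ by $\xi(A)=\sum_i\operatorname{tr}(\xi_iA_i)$. On a rank-one map $y\otimes\omega$ in the $i$-th block, $\xi$ takes the value $\omega(\xi_iy)$.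

\emph{Equations.} Let $\Gamma=\{(e,\xi):\xi\circ d\pi_e=0\}\subset E\times\mathcal{N}^*$, so that $\Lambda_\pi$ is the image of $\Gamma$ in $T^*\mathcal{N}=\mathcal{N}\times\mathcal{N}^*$. The group $GL(H)\times\prod_iGL(R_i)$ acts on $E$, transitively on $\mathcal{V}$, and $\pi$ is equivariant. So $T_eE$ is spanned by the fiber directions and the directions of the group action. Their images under $d\pi_e$ are the maps $y_i\otimes\omega'$ with $\omega'\in L^\perp$, the maps $y\otimes\omega_i$ with $y\in R_i$, and the maps $A\eta=\sum_iy_i\otimes\omega_i\eta$ with $\eta\in\operatorname{End}(H)$. Put $\kappa_i=\xi_iy_i\in H$. Then $(e,\xi)\in\Gamma$ if and only if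
\begin{enumerate}
\item[(i)] $\kappa_i\in L$ for all $i$;
\item[(ii)] $\omega_i\circ\xi_i=0$ on $R_i$ for all $i$;
\item[(iii)] $\sum_i\omega_i(\eta\kappa_i)=0$ for all $\eta$, that is, $\sum_i\omega_i\otimes\kappa_i=0$ in $H^*\otimes H$.
\end{enumerate}

\emph{Dimensions.} Let $E_{I,j}\subset E$ be the locus where $I=\{i:\omega_i\ne0\}$ and $j=\dim\langle\omega_1,\dots,\omega_m\rangle$, and let $\Gamma_{I,j}$ be the part of $\Gamma$ over it. Choosing first the span in $L^\perp$ and then $|I|$ vectors in it gives $\dim E_{I,j}=rm+j(r-j)+|I|j$ when $E_{I,j}\neq\emptyset$. For fixed $e\in E_{I,j}$, the form $\xi$ is given by the independent data $\kappa_i,\ \xi_iy_i'\in H$. Condition (i) imposes $rm$ linear conditions on the $\kappa_i$. Given (i), we have $\omega_i(\kappa_i)=0$, so (ii) says $\omega_i(\xi_iy_i')=0$ for $i\in I$, which is $|I|$ conditions on the vectors $\xi_iy_i'$. Given (i), condition (iii) asks that $(\kappa_i)_{i\in I}\in L^I$ be in the kernel of the surjection $L^I\to\langle\omega_1,\dots,\omega_m\rangle\otimes L$, which is $j(v-r)=j(r-1)k$ conditions. Hence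 $\dim\Gamma_{I,j}=\dim\mathcal{N}+\delta$ with
\[
\delta=j(r-j)+|I|(j-1)-j(r-1)k .
\]
If $j=0$, then $I=\emptyset$ and $\delta=0$. If $1\le j<r$, then $|I|\le rk$ gives
\[
\delta\le j(r-j)+rk(j-1)-j(r-1)k=(r-j)(j-k)<0,
\]
because $k\ge r>j$. If $j=r$, then $\delta=(r-1)(|I|-m)$, which is $0$ for $I=[m]=\{1,\dots,m\}$ and negative otherwise, because $r\ge2$. So only $\Gamma_{\emptyset,0}$ and $\Gamma_{[m],r}$ have dimension $\dim\mathcal{N}$, and all other strata are smaller.

\emph{Components.} Let $T^*_W\mathcal{N}\subset\Lambda_\pi$. Being irreducible of dimension $\dim\mathcal{N}$, it lies in the closure of the image of $\Gamma_{\emptyset,0}$ or of $\Gamma_{[m],r}$. On $\Gamma_{\emptyset,0}$ we have $A=0$, so in the first case $W=\{0\}$. The set $E_{[m],r}$ is open in $E$, and nonempty because $m\ge r$. The stratum $\Gamma_{[m],r}$ is a vector bundle over it, hence irreducible of dimension $\dim\mathcal{N}$. In the second case $T_W^*\mathcal{N}$ is therefore equal to the closure of the image of $\Gamma_{[m],r}$. That image projects onto $\pi(E_{[m],r})$, which is dense in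 $\mathcal{Y}$, so $W=\mathcal{Y}$.

Thus $\pi_*1_E=\alpha\operatorname{Eu}_{\mathcal{Y}}+\beta\,1_{\{0\}}$ with $\alpha,\beta\in\mathbb{Z}$. If $A\in\pi(E_{[m],r})$, then $A$ has rank $r$ and all $A_i\ne0$, so $L=\ker A$ and $\rho_i=A_i(H)$ are determined and $\pi^{-1}(A)$ is a point. Evaluating at such an $A$ that is also a smooth point of $\mathcal{Y}$ gives $\alpha=1$.
\end{proof}

\subsection{The Chern number}

\begin{lemma}\label{lem:chern}
In the situation of Proposition~\ref{prop:cone}, $\int_{\mathcal{V}}c_{\mathrm{top}}(E^*)=f(r,k)$.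
\end{lemma}

\begin{proof}
Let $Q=H/L$ be the quotient bundle, of rank $r$, on $\operatorname{Gr}=\operatorname{Gr}(v-r,H)$, and let $\zeta_i=c_1(\rho_i^*)$, so that $\zeta_i^2=0$ and $\int_{\mathbb{P}(R_i)}\zeta_i=1$. Since $E^*=\bigoplus_iQ\otimes\rho_i^*$,
\[
\int_{\mathcal{V}}c_{\mathrm{top}}(E^*)=\int_{\mathcal{V}}\prod_{i=1}^m\bigl(c_r(Q)+c_{r-1}(Q)\zeta_i\bigr)=\int_{\operatorname{Gr}}c_{r-1}(Q)^m,
\]
because only the coefficient of $\zeta_1\cdots\zeta_m$ contributes. Let $x_1,\dots,x_r$ be the Chern roots of $Q$, and let $e_j,h_j,s_\lambda$ be the elementary, complete and Schur polynomials in them, so $c_j(Q)=e_j(x)$.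

\emph{Integrals of Schur polynomials.} From $c(L^*)c(Q^*)=1$ we get $\sum_jh_j(x)=\prod_i(1-x_i)^{-1}=c(L^*)$, so $h_j(x)=0$ on $\operatorname{Gr}$ for $j>v-r$. The first row of the Jacobi--Trudi determinant $s_\lambda=\det(h_{\lambda_a-a+b})$ is $h_{\lambda_1},h_{\lambda_1+1},\dots$, so $s_\lambda(x)=0$ if $\lambda_1>v-r$. A partition of $\dim\operatorname{Gr}=r(v-r)$ with at most $r$ rows and $\lambda_1\le v-r$ is the rectangle $\lambda^\circ=((v-r)^r)$, and $s_{\lambda^\circ}=c_r(Q)^{v-r}=c_{\mathrm{top}}(Q^{\oplus(v-r)})$. A basis of a subspace $L_0$ of dimension $v-r$ gives a section of $Q^{\oplus(v-r)}$ that vanishes only at $L_0$. In the chart $\operatorname{Hom}(L_0,H/L_0)$ its derivative at $L_0$ is, up to sign, evaluation on the basis, an isomorphism. So $\int s_{\lambda^\circ}=1$, and the integral we want is the coefficient of $s_{\lambda^\circ}$ in $e_{r-1}(x)^m$.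

\emph{The coefficient.} We have $e_{r-1}(x)=e_r(x)\sum_ix_i^{-1}$. Iterating the Pieri rule gives $(z_1+\dots+z_r)^m=\sum_\mu f^\mu s_\mu(z)$, where $\mu$ runs over partitions of $m$ with at most $r$ rows and $f^\mu$ is the number of standard tableaux of shape $\mu$. In $s_\mu(x^{-1})=\det(x_a^{-\mu_b-r+b})/\det(x_a^{-r+b})$, multiply the $a$-th row of the numerator by $x_a^{m+r-1}$ and that of the denominator by $x_a^{r-1}$, and reverse the order of the columns in both. The result is $e_r(x)^ms_\mu(x^{-1})=s_{(m-\mu_r,\dots,m-\mu_1)}(x)$. Hence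
\[
e_{r-1}(x)^m=\sum_\mu f^\mu\,s_{(m-\mu_r,\dots,m-\mu_1)}(x).
\]
The term $s_{\lambda^\circ}$ occurs for $\mu_i=m-(v-r)=k$ for all $i$, with coefficient $f^{(k^r)}=f(r,k)$.
\end{proof}

For $r=2$ the number $f(2,k)=\frac{(2k)!}{k!\,(k+1)!}$ is a Catalan number, smaller than $4^k$, so $D(2,k)>0$; for instance $D(2,2)=16\cdot6-2=94$. Negative values need $r\ge3$.

\begin{remark}\label{rem:hyp}
The inequalities $r\ge2$ and $k\ge r$ enter only through the bounds on $\delta$, and the proposition fails without them. For $r=1$ we have $v=1$ and $\mathcal{Y}=\mathcal{N}$, so $\operatorname{Eu}_{\mathcal{Y}}(0)=1$, whereas $D(1,k)=2^k-1$; here $\delta=0$ for every $I$. For $(r,k)=(2,1)$ we have $m=2$, $v=3$, and $\delta=0$ for $j=1$. The condition $\operatorname{rank}A\le2$ is then implied by the others, so $\mathcal{Y}$ is the product of two cones over $\mathbb{P}^1\times\mathbb{P}^2$. A generic hyperplane section of $\mathbb{P}^1\times\mathbb{P}^2$ is $\mathbb{P}^2$ blown up at a point, so each cone has Euler obstruction $6-4=2$ by Lemma~\ref{lem:cone}. Thus $\operatorname{Eu}_{\mathcal{Y}}(0)=4$,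 whereas $D(2,1)=12-1=11$.
\end{remark}

\section{The cone as a slice of a $K$-orbit closure}\label{sec:slice}

The simplest rank condition shows how a cone of matrices appears.

\begin{example}\label{ex:gr24}
Let $p=q=2$, let the word be $-\,-\,+\,+$, and let $h=2$, so that $V_1=C^-$ and $V_2=C^+$. The set $Y'=\{F_2:F_2\cap C^-\ne0\}\subset\operatorname{Gr}(2,\mathbb{C}^4)$ is closed, $K$-stable and irreducible, being the image of a $\mathbb{P}^2$-bundle over $\mathbb{P}(C^-)$. Its preimage $Y$ in $X$ has the same properties, so it is a $K$-orbit closure. Near $V_1$, a plane is the graph of $M\in\operatorname{Hom}(C^-,C^+)$, and it meets $C^-$ in $\ker M$. So $Y'$ is locally the cone $\det M=0$ over $\mathbb{P}^1\times\mathbb{P}^1$, whose generic hyperplane section is a conic. Lemma~\ref{lem:cone} gives $\operatorname{Eu}_{Y'}(V_1)=4-2=2$, and by Proposition~\ref{prop:coef} the coefficient of $\alpha_2^4$ in $a_{w_0}$ is $2$.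
\end{example}

This produces the condition on the total rank. To impose conditions on the separate blocks $R_i$, the decomposition $R=\bigoplus R_i$ must be visible from the flag in a $K$-invariant way. The members of the flag above $F_h$ provide it. A generic subspace of $V_2$ of small dimension is the graph of an isomorphism between a subspace of $C^+$ and a subspace of $C^-$; an increasing chain of such graphs defines a filtration of a common space $R$; the members of small codimension cut out an opposite filtration; and two opposite filtrations with steps of dimension $2$ amount to a decomposition into planes.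

\subsection{A base point with dense orbit}

Let $B,h,r,k$ be as in Theorem~\ref{thm:main}. The roles of $C^+$ and $C^-$ are symmetric, so we may assume $\varepsilon=-$. Let $V_1,V_2,\Phi$ be as in Proposition~\ref{prop:coef}, and write $V_i=V_i^+\oplus V_i^-$ with $V_i^\pm=V_i\cap C^\pm$. The hypothesis on the prefix says $\dim V_1^-=v$ and $\dim V_1^+=h-v$; the space $V_1^-$ will play the role of $H$. The hypothesis on the rest of the word says $\dim V_2^\pm\ge2m$, so we can choose decompositions $V_2^\pm=R^\pm\oplus J^\pm$, where $R^\pm$ are two copies of $R=\bigoplus_{i=1}^mR_i$ and $J^\pm$ may be zero. Put $J=J^+\oplus J^-$, $d_\pm=\dim J^\pm$ and $d=d_++d_-$, so $\dim V_2=4m+d$. For $\gamma\in R$ let $\gamma^\pm\in R^\pm$ be its copies. Let $R_{\le j}=\bigoplus_{i\le j}R_i$ and $R_{>j}=\bigoplus_{i>j}R_i$, and let $\operatorname{pr}_{\le j}:R\to R_{\le j}$ be the projection. For $0\le j\le m$ define subspaces of $V_2$ by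
\[
\Delta_j=\{\gamma^++\gamma^-:\gamma\in R_{\le j}\},\qquad \nabla_j=\{\gamma_1^++\gamma_2^-+\iota:\ \iota\in J,\ \operatorname{pr}_{\le j}\gamma_1=\operatorname{pr}_{\le j}\gamma_2\}.
\]
Then $\nabla_j=\Delta_j\oplus R_{>j}^+\oplus R_{>j}^-\oplus J$, $\dim\Delta_j=2j$, $\dim\nabla_j=\dim V_2-2j$, and
\[
\Delta_1\subset\cdots\subset\Delta_m\subset\nabla_m\subset\cdots\subset\nabla_1 .
\]

Let $X'$ be the variety of partial flags in $\mathbb{C}^n$ with members of dimensions $h$, $h+2j$ and $n-2j$ for $1\le j\le m$; if $J=0$, then $h+2m=n-2m$, $\Delta_m=\nabla_m$, and these two members coincide. Let $\psi:X\to X'$ be the projection, and let $\Phi'=\{F_h=V_1\}\subset X'$, so that $\Phi=\psi^{-1}(\Phi')$. Let $x'\in\Phi'$ be the point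
\[
F_h=V_1,\qquad F_{h+2j}=V_1\oplus\Delta_j,\qquad F_{n-2j}=V_1\oplus\nabla_j .
\]
Proposition~\ref{prop:coef} asks for a generic value on $\Phi$, while we will compute at the one point $x'$. The following lemma bridges the two.

\begin{lemma}\label{lem:open}
Let $K_2=GL(V_2^+)\times GL(V_2^-)\subset K$, acting trivially on $V_1$. The orbit $K_2x'$ is open and dense in $\Phi'$.
\end{lemma}

\begin{proof}
The variety $\Phi'$ is the variety of partial flags in $V_2$ whose successive quotients have dimensions $2$ ($m$ times), $d$, and $2$ ($m$ times). It is irreducible of dimension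
\[
\tfrac12\bigl((4m+d)^2-8m-d^2\bigr)=8m^2+4md-4m .
\]
Let $(g_+,g_-)\in K_2$ fix $x'$, that is, preserve all $\Delta_j$ and $\nabla_j$. If $g_+\gamma^++g_-\gamma^-=\gamma_1^++\gamma_1^-$, then $g_\pm\gamma^\pm=\gamma_1^\pm$. So preserving $\Delta_m$ means that $g_\pm$ preserve $R^\pm$ and induce the same $g\in GL(R)$, and preserving $\Delta_j$ means that $g$ preserves $R_{\le j}$. Further, $g_\pm$ preserves $\nabla_j\cap V_2^\pm=R_{>j}^\pm\oplus J^\pm$. For $j=m$ this is $J^\pm$, and intersecting with $R^\pm$ shows that $g$ preserves $R_{>j}$. Hence $g$ preserves $R_i=R_{\le i}\cap R_{>i-1}$. Conversely, $\prod_iGL(R_i)\times GL(J^+)\times GL(J^-)$, with the first factor acting on both $R^+$ and $R^-$, preserves all $\Delta_j$ and $\nabla_j$. So this group is the stabilizer, and the orbit has dimension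
\[
(2m+d_+)^2+(2m+d_-)^2-4m-d_+^2-d_-^2=8m^2+4md-4m .
\]
An orbit is locally closed, so an orbit of full dimension in the irreducible $\Phi'$ is open and dense.
\end{proof}

\subsection{The slice}

The directions normal to $\Phi'$ form $\operatorname{Hom}(V_1,V_2)$. The sign-preserving part is tangent to the $K$-orbit, and the sign-reversing part
\[
\mathcal{M}=\operatorname{Hom}(V_1^-,V_2^+)\oplus\operatorname{Hom}(V_1^+,V_2^-)\ni M=(M_1,M_2)
\]
serves as a slice. View $M$ as an endomorphism of $\mathbb{C}^n$ that vanishes on $V_2$; then $M^2=0$ and $1+M\in G$. Define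
\[
\sigma:K\times\mathcal{M}\to X',\qquad\sigma(g,M)=g(1+M)x'.
\]

\begin{lemma}\label{lem:smooth}
The map $\sigma$ is smooth on a Zariski-open neighborhood $\Omega$ of $(1,0)$.
\end{lemma}

\begin{proof}
It suffices to show that $d\sigma$ is surjective at $(1,0)$. Its image is the image of $\mathfrak{k}+\mathcal{M}$ under $\mathfrak{g}\to T_{x'}X'$. Since $\Phi'$ is the fiber of $X'\to\operatorname{Gr}(h,\mathbb{C}^n)$ over $V_1$, the subspace $\operatorname{Hom}(V_1,V_2)\subset\mathfrak{g}$ maps onto a complement of $T_{x'}\Phi'$. The image of $\mathfrak{k}$ contains $T_{x'}\Phi'$ by Lemma~\ref{lem:open}. Finally $\operatorname{Hom}(V_1,V_2)$ is the sum of $\mathcal{M}$ and $\operatorname{Hom}(V_1^+,V_2^+)\oplus\operatorname{Hom}(V_1^-,V_2^-)\subset\mathfrak{k}$.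
\end{proof}

\subsection{Rank conditions}

Let $P_\pm:\mathbb{C}^n\to C^\pm$ be the projections; they commute with $K$. Let $Z'\subset X'$ be defined by
\begin{enumerate}
\item[(a)] $\dim(F_h\cap C^+)\ge h-v$;
\item[(b)] $\dim(F_h\cap C^-)\ge v-r$;
\item[(c)] for $1\le l\le m$, the map $F_{h+2(l-1)}\to\mathbb{C}^n/F_{n-2l}$ induced by $P_+$ has rank at most $2l-1$;
\item[(d)] $\dim(F_{h+2m}+P_+F_{h+2m})\le h+4m$.
\end{enumerate}
Each condition is an upper bound on the rank of a map of vector bundles on $X'$: the maps $F_h\to\mathbb{C}^n/C^\pm$ for (a) and (b), and $F_{h+2m}^{\oplus2}\to\mathbb{C}^n$, $(u,u')\mapsto u+P_+u'$, for (d). So $Z'$ is closed, and it is $K$-stable. Conditions (a) and (d) cut $\mathcal{M}$ down to $\operatorname{Hom}(V_1^-,R^+)$, which we identify with $\mathcal{N}=\operatorname{Hom}(H,R)$ for $H=V_1^-$, while (b) and (c) are the conditions defining $\mathcal{Y}$.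

\begin{lemma}\label{lem:intersect}
$\sigma^{-1}(Z')=K\times\mathcal{Y}$.
\end{lemma}

\begin{proof}
Since $Z'$ is $K$-stable, we must show that $(1+M)x'\in Z'$ if and only if $M\in\mathcal{Y}$. As $M$ vanishes on $V_2$, the flag $(1+M)x'$ has members
\[
F_h=\{u+Mu:u\in V_1\},\qquad F_{h+2j}=F_h\oplus\Delta_j,\qquad F_{n-2j}=F_h\oplus\nabla_j .
\]
For $u=u^++u^-$ with $u^\pm\in V_1^\pm$ we have $P_+(u+Mu)=u^++M_1u^-$ and $P_-(u+Mu)=u^-+M_2u^+$, with $M_1u^-\in V_2^+$ and $M_2u^+\in V_2^-$.

(a) The vector $u+Mu$ is in $C^+$ if and only if $u^-=0$ and $M_2u^+=0$. So $F_h\cap C^+\cong\ker M_2\subset V_1^+$, and since $\dim V_1^+=h-v$, condition (a) holds if and only if $M_2=0$. Assume $M_2=0$ from now on; then $V_1^+\subset F_h$.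

(b) The vector $u+Mu$ is in $C^-$ if and only if $u^+=0$ and $M_1u^-=0$. So $F_h\cap C^-\cong\ker M_1$, and (b) holds if and only if $\operatorname{rank}M_1\le r$.

(c) Let $A\in\operatorname{Hom}(V_1^-,R)$ be the $R^+$-component of $M_1$, with blocks $A_i$. Since $\mathbb{C}^n=F_h\oplus V_2$, we have $\mathbb{C}^n/F_{n-2l}\cong V_2/\nabla_l$, and $\gamma_1^++\gamma_2^-+\iota\mapsto\operatorname{pr}_{\le l}(\gamma_1-\gamma_2)$ identifies $V_2/\nabla_l$ with $R_{\le l}$. An element of $F_{h+2(l-1)}$ has the form $u+M_1u^-+\gamma^++\gamma^-$ with $\gamma\in R_{\le l-1}$, and $P_+$ sends it to $u^++M_1u^-+\gamma^+$. As $u^+\in F_h$, the class in $R_{\le l}$ is $\operatorname{pr}_{\le l}Au^-+\gamma$. These classes form the subspace $R_{\le l-1}\oplus A_l(V_1^-)$, of dimension $2(l-1)+\operatorname{rank}A_l$. So (c) holds if and only if $\operatorname{rank}A_l\le1$ for all $l$.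

(d) For any subspace $F$ we have $F+P_+F=P_+F\oplus P_-F$. For $F=F_{h+2m}$ we get $P_+F=V_1^+\oplus(R^++M_1V_1^-)$ and $P_-F=V_1^-\oplus R^-$. The dimension of the sum is $h+4m$ plus the rank of the $J^+$-component of $M_1$. So (d) holds if and only if $M_1(V_1^-)\subset R^+$.

Together, (a)--(d) say that $M_2=0$, $M_1=A\in\mathcal{N}$, and $A\in\mathcal{Y}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

The set $Z'$ may be reducible, so we select the component through $x'$. The set $\Omega\cap(K\times\mathcal{Y})$ is open in the irreducible variety $K\times\mathcal{Y}$ and contains $(1,0)$, so it is irreducible. By Lemma~\ref{lem:intersect} its image under $\sigma$ is $Z'\cap\sigma(\Omega)$, and $\sigma(\Omega)$ is open in $X'$ because smooth maps are open. So $Z'\cap\sigma(\Omega)$ is a nonempty irreducible open subset of $Z'$. Its closure $Y'$ is an irreducible component of $Z'$, and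
\[
Y'\cap\sigma(\Omega)=Z'\cap\sigma(\Omega)\ni x'.
\]
Since $K$ is connected, it preserves each component of $Z'$, so $Y'$ is $K$-stable. Put $Y=\psi^{-1}(Y')$. As $\psi$ is a $K$-equivariant fiber bundle with irreducible fibers, $Y$ is closed, irreducible and $K$-stable. It is a finite union of $K$-orbits, so one of them is dense, and $Y$ is a $K$-orbit closure.

The preimage of $Y'$ under the smooth map $\sigma|_\Omega$ is $\Omega\cap(K\times\mathcal{Y})$. Compatibility of $\operatorname{Eu}$ with smooth pull-back, applied to $\sigma|_\Omega$ and to the projection $K\times\mathcal{M}\to\mathcal{M}$, and Proposition~\ref{prop:cone} give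
\[
\operatorname{Eu}_{Y'}(x')=\operatorname{Eu}_{K\times\mathcal{Y}}(1,0)=\operatorname{Eu}_{\mathcal{Y}}(0)=D(r,k).
\]
The function $\operatorname{Eu}_{Y'}$ is $K$-invariant, so it equals $D(r,k)$ on $K_2x'$, which is open and dense in $\Phi'$ by Lemma~\ref{lem:open}. Since $\psi$ is smooth, $\operatorname{Eu}_Y=\operatorname{Eu}_{Y'}\circ\psi$ equals $D(r,k)$ on the dense open subset $\psi^{-1}(K_2x')$ of $\Phi$. By Proposition~\ref{prop:coef}, the coefficient of $\alpha_h^{h(n-h)}$ in $a_{w_0}$ is $D(r,k)$. \qed

\section{Negative values of $D(r,k)$}\label{sec:numbers}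

Take $r=4$, $k=11$, so that $m=44$ and $v=37$. We have $0!\,1!\,2!\,3!=12$, $12!=12\cdot11!$, $13!=156\cdot11!$, $14!=2184\cdot11!$ and $44!/(11!)^4=\binom{44}{22}\binom{22}{11}^2$. Therefore
\[
f(4,11)=\frac{44!\cdot12}{11!\,12!\,13!\,14!}=\frac{\binom{44}{22}\binom{22}{11}^2}{156\cdot2184}=\frac{2104098963720\cdot705432^2}{340704}>3.07\cdot10^{18}.
\]
For the inequality, the numerator exceeds $2.104\cdot10^{12}\cdot4.976\cdot10^{11}>1.0469\cdot10^{24}$, while $340704\cdot3.07\cdot10^{18}<1.046\cdot10^{24}$. On the other side, $2^{44}<1.76\cdot10^{13}$ gives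
\[
2^{44}\binom{37}{4}=66045\cdot2^{44}<1.17\cdot10^{18}.
\]
So $D(4,11)<-1.9\cdot10^{18}$. Whenever the word of $B$ satisfies the hypothesis of Theorem~\ref{thm:main} with $v=37$ and $2m=88$, the polynomial $a_{w_0}$ of the resulting $Y$ has a negative coefficient in the simple roots, and the conjecture fails for $B$.

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) Read the word from the left, let $\varepsilon$ be the sign that is first to occur $37$ times, and take the prefix ending at its $37$th occurrence. The prefix contains at most $36$ letters of the other sign. So the rest contains at least $125-37=88$ letters $\varepsilon$ and at least $125-36=89$ letters of the other sign.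

(2) The word is $-^q+^p$. If $q\ge125$ and $p\ge88$, take the prefix $-^{37}$; there remain $q-37\ge88$ letters $-$ and $p\ge88$ letters $+$. If $p\ge125$ and $q\ge88$, use the automorphism $\tau(g)=(g^{\mathsf{T}})^{-1}$ of $G$, with $g^{\mathsf{T}}$ the transpose. It preserves $K$ and $T$, acts on $T$ by inversion, and sends $B$ to the lower triangular group $B^-$. The induced isomorphism $G/B\to G/B^-$ carries $K$-orbit closures to $K$-orbit closures and Schubert varieties for $B$ to those for $B^-$. It is compatible with the automorphism $\lambda\mapsto-\lambda$ of $H^*_T(\mathrm{pt})$, which sends the positive roots of $B$ to those of $B^-$. So the conjecture for $B$ is equivalent to the conjecture for $B^-$. The word of $B^-$ is the reversed word $+^p-^q$, and the prefix $+^{37}$ leaves $p-37\ge88$ letters $+$ and $q\ge88$ letters $-$.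

(3) The multinomial coefficients $(rk)!/(n_1!\cdots n_r!)$ with $n_1+\dots+n_r=rk$ sum to $r^{rk}$, and there are at most $(rk+1)^r$ of them. If $n_a\ge n_b+2$, replacing $(n_a,n_b)$ by $(n_a-1,n_b+1)$ multiplies the coefficient by $n_a/(n_b+1)>1$, so the largest is the balanced one, and $(rk)!/(k!)^r\ge r^{rk}(rk+1)^{-r}$. For $0\le i<r$ we have $i!\,k!/(k+i)!\ge(k+r)^{-i}\ge(k+r)^{-r}$. Hence
\[
f(r,k)\ge r^{rk}(rk+1)^{-r}(k+r)^{-r^2},\qquad 2^{rk}\binom vr\le2^{rk}v^r,
\]
and so $-D(r,k)\ge2^{rk}\bigl((r/2)^{rk}(rk+1)^{-r}(k+r)^{-r^2}-v^r\bigr)$. For fixed $r\ge3$ the exponential $(r/2)^{rk}$ outgrows every polynomial in $k$, so the right side tends to $\infty$. Each value $D(r,k)$ with $k\ge r$ occurs as a coefficient: the argument of (1) verifies the hypothesis of Theorem~\ref{thm:main} as soon as $p,q\ge v+2m$.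
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLS} Brasselet, L\^e, Seade, \emph{Topology} 39 (2000).

\bibitem{BDK} Brylinski, Dubson, Kashiwara, 1981.

\bibitem{Gin} Ginzburg, 1986.

\bibitem{GJL} William Graham, Minyoung Jeon, Scott Joseph Larson, \emph{Irreducible Characteristic Cycles for Orbit Closures of a Symmetric Subgroup}, arXiv:2603.28392 (2026).

\bibitem{KS} Kashiwara, Schapira, \emph{Sheaves on Manifolds}.

\bibitem{Mac} MacPherson, 1974.

\bibitem{Ohm} Ohmoto, \emph{Math. Proc. Camb. Phil. Soc.} 140 (2006).

\end{thebibliography}
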